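# Polynomial matrix potentials: the lowest eigenvalue decides discreteness of the spectrum

## Matrix potentials, Schrödinger forms and counting functions

Throughout, $n\ge 1$ is the dimension of space and $d\ge 1$ the size of our matrices. We write $(u,v)=\sum_i u_i\overline{v_i}$ for the inner product of $\mathbb C^d$, $|\cdot|$ for the Euclidean norm, $\|\cdot\|$ for the norm of $L^2$, and also $\|A\|$ for the operator norm of a matrix.

**Non-negative potentials.** Let $H_d^{\ge 0}$ be the set of Hermitian $d\times d$ matrices $A$ with $(Av,v)\ge 0$ for all $v\in\mathbb C^d$. A non-negative potential is a locally integrable map $V:\mathbb R^n\to H_d^{\ge 0}$. Its lowest eigenvalue is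
$$\lambda(x)=\min_{|v|=1}(V(x)v,v).$$
We call $V$ polynomial if all its entries are polynomials in $x\in\mathbb R^n$; it is real polynomial if these polynomials are real-valued. For polynomial $V$ the function $\lambda$ is continuous, but it need not be a polynomial.

*Example.* For $n=2$, $d=2$, let
$$V(x)=(1+|x|^2)I+\begin{pmatrix}x_1&x_2\\x_2&-x_1\end{pmatrix}.$$
The last matrix has trace $0$ and determinant $-|x|^2$, so the eigenvalues of $V$ are $1+|x|^2\pm|x|$, both positive. Here $\lambda=1+|x|^2-|x|$ is not a polynomial.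

**The operators $H_V$ and $H_\lambda$.** The operator $H_V=-\Delta+V$ on $L^2(\mathbb R^n,\mathbb C^d)$ is the non-negative self-adjoint operator given by the quadratic form
$$q_V[\psi]=\int_{\mathbb R^n}\big(|\nabla\psi|^2+(V\psi,\psi)\big)\,dx ,$$
whose form domain consists of the $\psi\in H^1$ for which it is finite. The scalar operator $H_\lambda=-\Delta+\lambda$ on $L^2(\mathbb R^n)$ is given in the same way by
$$h_\lambda[\varphi]=\int_{\mathbb R^n}\big(|\nabla\varphi|^2+\lambda|\varphi|^2\big)\,dx .$$
If $V$ is polynomial it is locally bounded, so $C_c^\infty(\mathbb R^n;\mathbb C^d)$ lies in the domain of $q_V$.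

*Example.* For $n=1$, $d=2$ and $V(x)=\begin{pmatrix}1&x\\x&x^2\end{pmatrix}$ we have $(V\psi,\psi)=|\psi_1+x\psi_2|^2$. The determinant vanishes, so $\lambda\equiv0$ and $H_\lambda=-d^2/dx^2$.

**Discrete spectrum and counting function.** $H$ has discrete spectrum if its spectrum consists only of isolated eigenvalues of finite multiplicity. For a non-negative self-adjoint $H$ with form $q$, let $N(E,H)$ be the rank of the spectral projection $1_{(-\infty,E)}(H)$.

*Example.* The oscillator $-d^2/dx^2+x^2$ has simple eigenvalues $1,3,5,\dots$, so $N(E)$ is the number of odd positive integers below $E$, finite for every $E$. For $-\Delta$ on $\mathbb R^n$ the spectrum is $[0,\infty)$ and $N(E,-\Delta)=\infty$ for every $E>0$.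

We use two textbook facts. First, *$H$ has discrete spectrum if and only if $N(E,H)<\infty$ for all $E>0$.* If $N(E,H)<\infty$, the part of $H$ below $E$ is a finite Hermitian matrix, so below $E$ there are only finitely many eigenvalues, of finite multiplicity. Conversely, if the spectrum is discrete it has no accumulation point in $[0,E]$, so only finitely many eigenvalues, of finite multiplicity, lie there.

Second, **Glazman's lemma**: *$N(E,H)$ is the supremum of the dimensions of subspaces $L$ of the form domain with $q[\psi]<E\|\psi\|^2$ for all $0\ne\psi\in L$.* The range of $1_{(-\infty,E)}(H)$ is such a subspace: for $\psi\neq 0$ in it, with spectral measure $\mu_\psi$, we have $q[\psi]=\int_{[0,E)}t\,d\mu_\psi(t)<E\|\psi\|^2$. If some such $L$ had dimension larger than a finite $N(E,H)$, it would contain a $\psi\ne0$ orthogonal to this range, and then $q[\psi]\ge E\|\psi\|^2$, a contradiction.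

One consequence will be used repeatedly. If infinitely many functions in the form domain of $q_V$ have disjoint supports and satisfy $q_V[\psi_k]<E\|\psi_k\|^2$ with the same $E$, then $N(E,H_V)=\infty$: the form has no cross terms between them, so the strict inequality holds on every finite span.

## The equivalence for $2\times2$ polynomials, and what is asked for $d\ge3$

Since $V\ge\lambda I$, every $\psi$ in the domain of $q_V$ has components in the domain of $h_\lambda$, and $q_V[\psi]\ge\sum_{j=1}^d h_\lambda[\psi_j]$. The right side is the form of $d$ independent copies of $H_\lambda$, whose spectral projection below $E$ has rank $d\,N(E,H_\lambda)$. A subspace on which $q_V<E\|\cdot\|^2$ is also one on which the smaller form is below $E\|\cdot\|^2$. So Glazman's lemma gives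
$$N(E,H_V)\le d\,N(E,H_\lambda)\qquad(E>0). \tag{1}$$
Known facts, then:

(a) For every non-negative potential, if $H_\lambda$ has discrete spectrum, so does $H_V$. (This is visible in (1).)

(b) For $d\ge2$ the converse fails in general: there are potentials of rank identically $1$, so that $\lambda\equiv0$ and $H_\lambda=-\Delta$ is not discrete, for which $H_V$ has discrete spectrum.

(c) If $V$ is a $2\times2$ real polynomial non-negative potential, then $H_V$ has discrete spectrum if and only if $H_\lambda$ has.

The problem, posed in Gian Maria Dall'Ara, "Discreteness of the spectrum of Schrödinger operators with non-negative matrix-valued potentials", arXiv:1402.3177 (2014), is whether (c) extends to $d\ge3$: *for every $d\ge3$ and $n\ge1$, does every $d\times d$ real polynomial non-negative potential satisfy*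
$$H_V\text{ has discrete spectrum}\iff H_\lambda\text{ has discrete spectrum}?$$

The answer is yes, and it comes from a quantitative comparison.

**Theorem 1.** Let $V:\mathbb R^n\to H_d^{\ge0}$ have entries that are (real or complex) polynomials in $x\in\mathbb R^n$ of degree $\le m$. There is $C=C(n,d,m)$ such that for all $E>0$
$$N(E,H_\lambda)\le N(CE,H_V)\le d\,N(CE,H_\lambda).$$

**Corollary 2.** For such $V$ and all $d,n\ge1$: $H_V$ has discrete spectrum if and only if $H_\lambda$ has discrete spectrum.

The corollary is immediate from the theorem, because $N(E,H_\lambda)<\infty$ for all $E>0$ if and only if $N(E,H_V)<\infty$ for all $E>0$. The right inequality of Theorem 1 is (1) with $CE$ in place of $E$. The work lies in the left inequality: low energy for the scalar operator must produce low energy for the matrix operator.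

## Diagonal, rank-one and rotating potentials by hand

**A diagonal potential.** Let $n=2$ and $V=\operatorname{diag}(x_1^2,x_2^2)$, so $\lambda=\min(x_1^2,x_2^2)$. Let $0\ne\chi\in C_c^\infty(-\frac12,\frac12)$ and $\psi_k=\big(e^{-x_1^2/2}\chi(x_2-k),0\big)$ for integers $k$. The Gaussian is the ground state of $-d^2/dx_1^2+x_1^2$ with eigenvalue $1$, so $q_V[\psi_k]=(1+\|\chi'\|^2/\|\chi\|^2)\|\psi_k\|^2$. These functions have disjoint supports, so $H_V$ is not discrete. By (a), $H_\lambda$ is not discrete either.

**A rank-one potential on the line.** Take $V=\begin{pmatrix}1&x\\x&x^2\end{pmatrix}$, so $\lambda\equiv0$. The polynomial vector $w(x)=(-x,1)$ satisfies $Vw=0$. With $\chi$ as above put $\psi_k=\chi(x-k)w(x)$, $k=1,2,\dots$. There is no potential energy, and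
$$|\psi_k'|^2\le2\chi'(x-k)^2(1+x^2)+2\chi(x-k)^2,\qquad |\psi_k|^2=\chi(x-k)^2(1+x^2).$$
On the support $|x-k|\le\frac12$ the weight $1+x^2$ varies by at most a factor $9$, since $k+\frac12\le3(k-\frac12)$. So $q_V[\psi_k]\le(18\|\chi'\|^2/\|\chi\|^2+2)\|\psi_k\|^2$ for all $k\geq 1$, the supports are disjoint, and $H_V$ is not discrete. We did not normalize $w$: it is large far away, but nearly of constant size on each interval.

**A rotating rank-one potential that is not polynomial.** Let $v(x_1)=(\cos x_1,\sin x_1)^T$. We claim that for all $\psi\in H^1(\mathbb R^n;\mathbb C^2)$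
$$\int_{\mathbb R^n}\big(|\partial_1\psi|^2+|v^T\psi|^2\big)\,dx\ge\tfrac14\|\psi\|^2. \tag{2}$$
So for $V=vv^T$ the bottom of $\sigma(H_V)$ is at least $\frac14$, although $\lambda\equiv0$ and $\inf\sigma(H_\lambda)=0$. The rotation is what costs energy.

To check (2), let $R=R(x_1)$ be the rotation matrix with columns $v,v'$. Since $v''=-v$, we have $R'=RJ$ with $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Write $\psi=R\varphi$; then $\varphi\in H^1$, because $R$ and its derivative are bounded. Moreover $\partial_1\psi=R(\partial_1\varphi+J\varphi)$ and $v^T\psi=\varphi_1$, so the left side of (2) is $\int(|\partial_1\varphi+J\varphi|^2+|\varphi_1|^2)$. Take the Fourier transform in $x_1$, so that $\partial_1$ becomes multiplication by $i\xi$. The integrand becomes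
$$|i\xi\hat\varphi_1-\hat\varphi_2|^2+|i\xi\hat\varphi_2+\hat\varphi_1|^2+|\hat\varphi_1|^2=(\xi^2+2)|\hat\varphi_1|^2+(\xi^2+1)|\hat\varphi_2|^2+4\operatorname{Re}\big(i\xi\,\hat\varphi_2\overline{\hat\varphi_1}\big),$$
which is the quadratic form of
$$B(\xi)=\begin{pmatrix}\xi^2+2&2i\xi\\-2i\xi&\xi^2+1\end{pmatrix}.$$
Here $\operatorname{tr}B=2\xi^2+3>0$ and $\det B=(\xi^2+2)(\xi^2+1)-4\xi^2=\xi^4-\xi^2+2>0$. Hence both eigenvalues are positive and the smaller is at least
$$\frac{\det B}{\operatorname{tr}B}=\frac{\xi^4-\xi^2+2}{2\xi^2+3}\ge\frac14 .$$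
The last inequality is equivalent to $\xi^4-\frac32\xi^2+\frac54\ge0$, which holds because the discriminant $\frac94-5$ is negative. Plancherel gives (2).

So a proof of Theorem 1 must show that a polynomial potential of bounded degree cannot turn its low eigenvectors too fast.

## Unit eigenvectors and constant vectors as test fields

Take a scalar $\varphi$ with small $h_\lambda[\varphi]$ and look for a vector function with small $q_V$. The natural choice is $\psi=\varphi e$, where $e(x)$ is a unit eigenvector of $V(x)$ for $\lambda(x)$. The potential energy is then exactly right: $(V\psi,\psi)=\lambda|\varphi|^2$. If $e$ is real, then $e\cdot\partial_ie=0$ and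
$$|\nabla\psi|^2=|\nabla\varphi|^2+|\varphi|^2|\nabla e|^2 .$$
So everything rests on the size of $|\nabla e|$. It fails already here: let $n=2$, $d=2$, $K>0$ and
$$V=K\,ww^T,\qquad w=(x_1,x_2)^T. \tag{3}$$
Then $\lambda\equiv0$, and off the origin the eigenvector is, up to a scalar factor, $e=(-x_2,x_1)/|x|=(-\sin\theta,\cos\theta)$ in polar coordinates. So $|\nabla e|^2=|x|^{-2}$, which is not integrable near $0$ in the plane. If $\varphi=1$ near the origin, $\varphi e$ has infinite energy.

The opposite extreme is a constant vector. On $Q=[-\frac r2,\frac r2]^2$ let $\psi=\chi e$ with $|e|=1$ constant and $\chi$ a cutoff in $Q$, $0\le\chi\le1$, equal to $1$ on the concentric cube of half the side. The gradient is harmless, but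
$$\int(V\psi,\psi)\ge K\int_{[-r/4,r/4]^2}(w\cdot e)^2\,dx=K\,\frac{r^4}{192},\qquad\|\psi\|^2\le r^2 .$$
The potential energy per unit mass is at least $Kr^2/192$, which is unbounded in $K$. The constant in Theorem 1 may not depend on $K$.

So the field must follow the eigenvector, and it must be allowed to vanish where the eigenvector turns quickly. In (3) the field $x_2(x_2,-x_1)$ does this: it is polynomial, $V$ kills it, and on a cube of side $r$ about the origin its size is of order $r^2$ on most of the cube and its gradient is of order $r$. This field is the first column of a familiar matrix: the adjugate of $ww^T$ is $\begin{pmatrix}x_2^2&-x_1x_2\\-x_1x_2&x_1^2\end{pmatrix}$.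

## The adjugate and the ratio $M_Q$

Recall that $\operatorname{adj}W$ is the transposed matrix of cofactors and $W\operatorname{adj}W=(\det W)I$. For $d=2$, $\operatorname{adj}\begin{pmatrix}a&b\\c&e\end{pmatrix}=\begin{pmatrix}e&-b\\-c&a\end{pmatrix}$; for $d=1$, $\operatorname{adj}W=1$. The entries of $\operatorname{adj}W$ are polynomials in the entries of $W$. So *a column of the adjugate is a polynomial field*, and because $W\operatorname{adj}W=(\det W)I$ it behaves like an approximate eigenvector for the lowest eigenvalue.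

We cannot use $\operatorname{adj}V$ itself: if $V$ has rank at most $d-2$ everywhere (for instance rank one with $d=3$), all its cofactors vanish. So let $\tau>0$ and put
$$W=V+\tau I,\qquad P=\det W,\qquad A=\operatorname{adj}W,\qquad T=\operatorname{tr}A .$$
All entries of $A$, and $P$ and $T$, are polynomials of degree $\le dm$. Let $\tau\le\mu_1\le\dots\le\mu_d$ be the eigenvalues of $W(x)$, so $\mu_1=\lambda(x)+\tau$. Since $W$ is invertible, $A=PW^{-1}$ is Hermitian and positive definite with eigenvalues $P/\mu_j$. Its largest eigenvalue is $\|A\|=P/\mu_1$, and it is at most the sum $T$ of all of them. Therefore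
$$\lambda+\tau=\frac{P}{\|A\|}\ge\frac PT\qquad\text{on }\mathbb R^n. \tag{4}$$

"Cube" will mean closed cube with sides parallel to the axes. We write $\|p\|_Q=\max_Q|p|$, and $\frac12Q$ for the concentric cube of half the side.

**The ratio $M_Q$.** For a cube $Q$ set
$$M_Q=M_Q^\tau=\frac{\|P\|_Q}{\|T\|_Q}>0 .$$

*Example.* For $V=Kww^T$ from (3), $P=\tau(K|x|^2+\tau)$ and $T=K|x|^2+2\tau$. So $P\le\tau T$ and $M_Q\le\tau$ for every cube and every $K$.

Note that $M_Q$ is a ratio of maxima, not the maximum of a ratio. One number will serve both operators. If $M_Q$ is small, a column of $A$ gives a cheap test field for $H_V$ inside $Q$ (Lemma 2). If $M_Q$ is large, then by (4) the scalar potential $\lambda+\tau$ is large on at least half of $Q$, which keeps the energy of $H_\lambda$ on $Q$ high (Lemma 3). Both halves need uniform control of polynomials on cubes, which we establish first.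

## Polynomials of bounded degree on a cube

**Lemma 1.** Given $n,D$ there are $c_0\in(0,1)$ and $C_0$ such that for every cube $Q$ of side $r$ and every complex polynomial $p$ of degree $\le D$:

1. $|\{x\in Q:|p(x)|\ge c_0\|p\|_Q\}|\ge\frac12|Q|$;
2. $|\nabla p|\le C_0r^{-1}\|p\|_Q$ on $Q$;
3. $\int_{\frac12Q}|p|^2\,dx\ge c_0\,r^n\|p\|_Q^2$.

*Example.* For $p=x^D$ ($D\ge1$) on $[-\frac12,\frac12]$, the set in item 1 is $\{c_0^{1/D}\le2|x|\le1\}$, of measure $1-c_0^{1/D}$. So we need $c_0\le2^{-D}$, and $c_0$ must depend on the degree.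

*Proof.* **Step 1: normalize.** We reduce to one cube. Translating and dilating keeps the degree, and the powers of $r$ in the statement are exactly those that dilation produces. So we may take $Q=[-\frac12,\frac12]^n$, $r=1$. The case $p=0$ is trivial, and by homogeneity we may take $\|p\|_Q=1$. The polynomials of degree $\le D$ form a finite-dimensional space, on which $\|\cdot\|_Q$ is a norm.

**Step 2: items 2 and 3.** We compare norms. The map $p\mapsto\max_Q|\nabla p|$ is a seminorm on a finite-dimensional space, so it is bounded by a multiple of the norm $\|\cdot\|_Q$. The map $p\mapsto(\int_{\frac12Q}|p|^2)^{1/2}$ is a norm, because a polynomial vanishing on an open set is zero. All norms on a finite-dimensional space are equivalent, so it is bounded below by a multiple of $\|\cdot\|_Q$.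

**Step 3: item 1, by compactness.** We show that some $c_0$ works. If none did, then for every integer $k\geq2$ the choice $c_0=1/k$ would fail for some $p_k$ with $\|p_k\|_Q=1$, so $|\{x\in Q:|p_k|<1/k\}|>\frac12|Q|$. The unit sphere of a finite-dimensional space is compact, so along a subsequence $p_k\to p$ uniformly on $Q$, where $p$ is a polynomial of degree $\le D$ with $\|p\|_Q=1$. Let $\varepsilon>0$. For large $k$ in the subsequence, $1/k<\varepsilon/2$ and $|p-p_k|<\varepsilon/2$ on $Q$, so $\{|p_k|<1/k\}\subset\{|p|\le\varepsilon\}$ and $|\{x\in Q:|p|\le\varepsilon\}|\ge\frac12|Q|$. Letting $\varepsilon\downarrow0$ gives $|\{x\in Q:p=0\}|\ge\frac12|Q|>0$. This is impossible, since the zero set of a nonzero polynomial has measure zero.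

Items 1 and 3 persist when $c_0$ is decreased, so one $c_0\in(0,1)$ serves both. $\square$

From now on $D=dm$, and $c_0,C_0$ are the corresponding constants. They depend only on $n,d,m$.

## Small $M_Q$: a cheap test field for $H_V$

**Lemma 2.** There is $C_1=C_1(n,d,m)$ such that for every cube $Q$ of side $r$ and every $\tau>0$ there is a nonzero $\psi_Q\in C_c^\infty(\operatorname{int}Q;\mathbb C^d)$ with
$$q_V[\psi_Q]\le q_W[\psi_Q]\le C_1\,(r^{-2}+M_Q)\,\|\psi_Q\|^2 .$$

*Proof.* **Step 1: choose the column.** We want a column of $A$ that is not small on $Q$. Let $S=\|T\|_Q=T(x_*)$ with $x_*\in Q$. Since $T=\sum_jA_{jj}$ with all $A_{jj}>0$, some $j$ has $A_{jj}(x_*)\ge S/d$, so $\|A_{jj}\|_Q\ge S/d$. Fix $\chi_0\in C_c^\infty((-\frac12,\frac12)^n)$ with $0\le\chi_0\le1$ and $\chi_0=1$ on $[-\frac14,\frac14]^n$, let $C_\chi=\max|\nabla\chi_0|$, and let $\chi_Q$ be its rescaled copy on $Q$. So $\chi_Q=1$ on $\frac12Q$ and $|\nabla\chi_Q|\le C_\chi/r$. Put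
$$\psi_Q=S^{-1}\chi_Q\,Ae_j .$$

**Step 2: the norm from below.** The $j$-th component alone suffices. By Lemma 1, item 3,
$$\|\psi_Q\|^2\ge S^{-2}\int_{\frac12Q}A_{jj}^2\,dx\ge S^{-2}c_0r^n\frac{S^2}{d^2}=c_0d^{-2}r^n>0 .$$

**Step 3: the gradient from above.** The normalization by $S$ bounds every entry of the column: on $Q$,
$$|A_{ij}|\le|Ae_j|\le\|A\|\le T\le S .$$
So $\|A_{ij}\|_Q\le S$ and, by Lemma 1, item 2, $|\nabla A_{ij}|\le C_0S/r$ on $Q$. By the product rule,
$$|\nabla\psi_Q|^2\le2S^{-2}\Big(|\nabla\chi_Q|^2|Ae_j|^2+\chi_Q^2\sum_i|\nabla A_{ij}|^2\Big)\le2(C_\chi^2+dC_0^2)\,r^{-2},$$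
and $\int|\nabla\psi_Q|^2\le2(C_\chi^2+dC_0^2)\,r^{-2}r^n$.

**Step 4: the potential energy from above.** Here the adjugate identity enters. Since $WA=PI$ and $A_{jj}$ is real with $0<A_{jj}\le T\le S$ on $Q$,
$$(WAe_j,Ae_j)=P\,(e_j,Ae_j)=P\,A_{jj}\le\|P\|_Q\,S\qquad\text{on }Q .$$
One factor $S$ is gained: the left side is quadratic in $A$, the right side linear. So
$$\int(W\psi_Q,\psi_Q)\,dx\le S^{-2}\,r^n\,\|P\|_Q\,S=r^nM_Q .$$

**Step 5: combine.** Dividing Steps 3 and 4 by Step 2 gives the second inequality with $C_1=d^2c_0^{-1}\max\{1,2(C_\chi^2+dC_0^2)\}$. The first holds because $V\le W$. $\square$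

## Large $M_Q$: high energy for $H_\lambda$

We recall that the first nonzero Neumann eigenvalue of a cube of side $r$ is $\pi^2/r^2$. So with $\bar\varphi_Q=|Q|^{-1}\int_Q\varphi$,
$$\int_Q|\varphi-\bar\varphi_Q|^2\,dx\le\frac{r^2}{\pi^2}\int_Q|\nabla\varphi|^2\,dx\qquad(\varphi\in H^1(Q)). \tag{5}$$

**Lemma 3.** Let $0<\tau\le E$, $r=\pi/\sqrt{10E}$, and let $\mathcal Q_r$ be a tiling of $\mathbb R^n$ by cubes of side $r$. Then
$$N(E,H_\lambda)\le\#\mathcal G,\qquad\mathcal G:=\{Q\in\mathcal Q_r:M_Q^\tau\le8E/c_0\}.$$

*Proof.* If $\#\mathcal G=\infty$ there is nothing to prove, so let $\#\mathcal G<\infty$. For $\varphi$ in the form domain of $h_\lambda$ put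
$$a_Q[\varphi]=\int_Q\big(|\nabla\varphi|^2+(\lambda+\tau)|\varphi|^2\big)\,dx .$$
The aim is $a_Q[\varphi]\ge2E\int_Q|\varphi|^2$ on every cube, at the price of one linear condition on $\varphi$ for each $Q\in\mathcal G$.

**Step 1: cubes not in $\mathcal G$.** No condition is needed here. Let $F=\{x\in Q:P\ge c_0\|P\|_Q\}$. By Lemma 1, item 1, $|F|\ge\frac12|Q|$. By (4), on $F$,
$$\lambda+\tau\ge\frac PT\ge\frac{c_0\|P\|_Q}{\|T\|_Q}=c_0M_Q .$$
Let $\eta=\varphi-\bar\varphi_Q$. From $|\bar\varphi_Q|^2\le2|\varphi|^2+2|\eta|^2$, integrated over $F$,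
$$|Q||\bar\varphi_Q|^2\le2|F||\bar\varphi_Q|^2\le4\int_F|\varphi|^2+4\int_Q|\eta|^2 .$$
Since $\eta$ has mean zero, $\int_Q|\varphi|^2=|Q||\bar\varphi_Q|^2+\int_Q|\eta|^2$. Using (5) for $\eta$ and the lower bound of $\lambda+\tau$ on $F$,
$$\int_Q|\varphi|^2\le5\int_Q|\eta|^2+4\int_F|\varphi|^2\le\frac{5r^2}{\pi^2}\int_Q|\nabla\varphi|^2+\frac4{c_0M_Q}\int_Q(\lambda+\tau)|\varphi|^2\le\frac1{2E}\,a_Q[\varphi].$$
The last step holds because $5r^2/\pi^2=1/(2E)$ and $M_Q>8E/c_0$.

**Step 2: cubes in $\mathcal G$.** Here we impose $\bar\varphi_Q=0$. Then (5) alone gives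
$$a_Q[\varphi]\ge\frac{\pi^2}{r^2}\int_Q|\varphi|^2=10E\int_Q|\varphi|^2\ge2E\int_Q|\varphi|^2 .$$

**Step 3: count dimensions.** Suppose $L$ is a subspace of the form domain with $h_\lambda[\varphi]<E\|\varphi\|^2$ for $0\ne\varphi\in L$ and $\dim L>\#\mathcal G$. The conditions $\bar\varphi_Q=0$, $Q\in\mathcal G$, are $\#\mathcal G$ linear equations on $L$, so some $0\ne\varphi\in L$ satisfies them all. Summing Steps 1 and 2 over all cubes,
$$h_\lambda[\varphi]+\tau\|\varphi\|^2=\sum_{Q\in\mathcal Q_r}a_Q[\varphi]\ge2E\|\varphi\|^2,$$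
so $h_\lambda[\varphi]\ge(2E-\tau)\|\varphi\|^2\ge E\|\varphi\|^2$, a contradiction. By Glazman's lemma $N(E,H_\lambda)\le\#\mathcal G$. $\square$

## Proof of Theorem 1: one test field per cube of $\mathcal G$

**Right inequality.** This is (1), with $CE$ in place of $E$; it holds for any $C>0$.

**Left inequality.** We feed the cubes counted by Lemma 3 into Lemma 2. Fix $E>0$, put $\tau=E$ and $r=\pi/\sqrt{10E}$, and let $\mathcal G$ be as in Lemma 3. Then $N(E,H_\lambda)\le\#\mathcal G$. For $Q\in\mathcal G$ we have $r^{-2}=10E/\pi^2$ and $M_Q\le8E/c_0$, so Lemma 2 gives $\psi_Q\ne0$, supported in $\operatorname{int}Q$, with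
$$q_V[\psi_Q]\le C_1\Big(\frac{10}{\pi^2}+\frac8{c_0}\Big)E\|\psi_Q\|^2<CE\|\psi_Q\|^2,\qquad C:=C_1\Big(\frac{10}{\pi^2}+\frac8{c_0}\Big)+1 .$$
The supports are pairwise disjoint, so the $\psi_Q$ are linearly independent, and for finite sums
$$q_V\Big[\sum_Q\alpha_Q\psi_Q\Big]=\sum_Q|\alpha_Q|^2q_V[\psi_Q]<CE\,\Big\|\sum_Q\alpha_Q\psi_Q\Big\|^2$$
unless all $\alpha_Q=0$. Glazman's lemma, applied to spans of finitely many $\psi_Q$ with $Q\in\mathcal G$, gives $N(CE,H_V)\ge\#\mathcal G\ge N(E,H_\lambda)$, also when $\#\mathcal G=\infty$. The constant $C$ depends only on $n,d,m$. $\square$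

This proves Theorem 1, hence Corollary 2: the equivalence holds for all $d\ge3$ and $n\ge1$. Real-valuedness of the entries was never used.

The factor $d$ is sharp: for $V=\lambda I_d$ with a scalar polynomial $\lambda\ge0$, $H_V$ is $d$ copies of $H_\lambda$ and the right inequality is an equality.

## Spectral bottoms and min–max values

Let $\sigma_{ess}$ denote the essential spectrum, and let $\mu_k(H)$, $k\ge1$, be the min–max values: the infimum, over $k$-dimensional subspaces $L$ of the form domain, of $\max\{q[\psi]:\psi\in L,\|\psi\|=1\}$.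

**Corollary 3.** With $C=C(n,d,m)$ as in Theorem 1 and $\inf\emptyset=\infty$:
$$\inf\sigma(H_\lambda)\le\inf\sigma(H_V)\le C\inf\sigma(H_\lambda),\qquad\inf\sigma_{ess}(H_\lambda)\le\inf\sigma_{ess}(H_V)\le C\inf\sigma_{ess}(H_\lambda).$$
For the min–max values, $\mu_k(H_V)\le C\mu_k(H_\lambda)$ and $\mu_k(H_\lambda)\le\mu_{d(k-1)+1}(H_V)$ for $k\ge1$.

*Proof.* **Step 1: translate into counting functions.** With $\sup\emptyset=0$,
$$\inf\sigma(H)=\sup\{E>0:N(E,H)=0\},\qquad\inf\sigma_{ess}(H)=\sup\{E>0:N(E,H)<\infty\}.$$
For the first, $N(E,H)=0$ means $\inf\sigma(H)\ge E$. For the second, $N(E,H)<\infty$ implies that there is no essential spectrum below $E$; and if $\inf\sigma_{ess}(H)>E$, then $[0,E]$ contains only finitely many eigenvalues, of finite multiplicity, so $N(E,H)<\infty$. Finally, $\mu_k(H)<E\iff N(E,H)\ge k$, by Glazman's lemma: if $q<E\|\cdot\|^2$ on $L\setminus\{0\}$ with $\dim L=k$, the maximum of $q$ over the compact unit sphere of $L$ is below $E$, and the converse is clear.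

**Step 2: lower bounds.** We use (1). If $N(E,H_\lambda)$ is zero, or finite, so is $N(E,H_V)$; this gives both left inequalities. If $\mu_{d(k-1)+1}(H_V)<E$, then $d\,N(E,H_\lambda)\ge N(E,H_V)\ge d(k-1)+1$, so the integer $N(E,H_\lambda)$ is at least $k$ and $\mu_k(H_\lambda)<E$. Since $E$ is arbitrary, $\mu_k(H_\lambda)\le\mu_{d(k-1)+1}(H_V)$.

**Step 3: upper bounds.** We use the left inequality of Theorem 1. If $N(CE,H_V)$ is zero, or finite, so is $N(E,H_\lambda)$; taking suprema over $E$, $\inf\sigma(H_V)\le C\inf\sigma(H_\lambda)$, and likewise for $\sigma_{ess}$. If $\mu_k(H_\lambda)<E$, then $N(CE,H_V)\ge N(E,H_\lambda)\ge k$, so $\mu_k(H_V)<CE$. $\square$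

## A criterion in terms of derivatives of $\det(I+V)$

**Theorem 4.** Let $V$ be as in Theorem 1, $P=\det(I+V)$, $T=\operatorname{tr}\operatorname{adj}(I+V)$, and
$$\rho(x)=\frac{\sum_{|\alpha|\le dm}|\partial^\alpha P(x)|}{\sum_{|\alpha|\le dm}|\partial^\alpha T(x)|}.$$
The following are equivalent: (1) $H_V$ has discrete spectrum; (2) $H_\lambda$ has discrete spectrum; (3) $\rho(x)\to\infty$ as $|x|\to\infty$. In this case there are $K,C'<\infty$ (depending on $V$) with $N(E,H_V)\le C'E^K$ for $E\ge1$. In particular $(H_V+1)^{-s}$ is trace class for $s>K$.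

*Examples.* Let $n=2$, $d=1$, $V=x_1^2x_2^2$. Then $T=1$, so the denominator is $1$, while $\partial_1^2P=2x_2^2$ and $\partial_2^2P=2x_1^2$. So $\rho\ge2|x|^2\to\infty$ and $-\Delta+x_1^2x_2^2$ has discrete spectrum, although the potential vanishes on both axes. For $V=\operatorname{diag}(x_1^2,x_2^2)$, on the other hand, $P=(1+x_1^2)(1+x_2^2)$ and $T=2+x_1^2+x_2^2$. At $(0,Y)$ the only terms of size $Y^2$ in the numerator are $P=1+Y^2$ and $\partial_1^2P=2+2Y^2$; in the denominator only $T=2+Y^2$. The rest is $O(1+|Y|)$. So $\rho(0,Y)\to3$ as $Y\to\infty$ and (3) fails, in accordance with the hand computation.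

*Proof.* Take $\tau=1$, so $P,T$ are those of Lemmas 2 and 3. Here $P\ge1$ and $T>0$, so $\rho$ is well defined, continuous and positive. Constants $c,C''$ depend only on $n,d,m$ and may change from line to line. $Q(x,r)$ is the cube with center $x$ and side $r$. The equivalence (1)$\iff$(2) is Corollary 2.

**Step 1: $\rho(x)$ is comparable to $M_{Q(x,1)}$.** This links $\rho$ to the lemmas. On polynomials of degree $\le dm$, both $\|p\|_{Q(0,1)}$ and $\sum_{|\alpha|\le dm}|\partial^\alpha p(0)|$ are norms, the second by Taylor's formula, so they are comparable. By translation, $\|p\|_{Q(x,1)}$ and $\sum_{|\alpha|\le dm}|\partial^\alpha p(x)|$ are comparable uniformly in $x$. Apply this to $P$ and $T$.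

**Step 2: (1)$\Rightarrow$(3).** We produce test fields if (3) fails. Then there are $x_k$ with $|x_k|\to\infty$ and $\rho(x_k)$ bounded; pass to a subsequence with disjoint cubes $Q(x_k,1)$. By Step 1 the $M_{Q(x_k,1)}$ are bounded, so Lemma 2 with $r=1$ gives infinitely many functions with disjoint supports and bounded quotients $q_V[\psi]/\|\psi\|^2$. So $N(E,H_V)=\infty$ for large $E$, contradicting (1).

**Step 3: (3)$\Rightarrow$(2).** Lemma 3 uses small cubes, so we must pass from side $1$ to side $r$. Let $E\ge1=\tau$ and $r=\pi/\sqrt{10E}\le1$. Let $p$ have degree $\le dm$ and write $p(x+y)=\sum_\alpha a_\alpha y^\alpha$. The polynomial $y\mapsto p(x+ry)$ has coefficients $a_\alpha r^{|\alpha|}$, and its maximum modulus on $[-\frac12,\frac12]^n$ is $\|p\|_{Q(x,r)}$. Equivalence of norms gives $|a_\alpha|r^{|\alpha|}\le C''\|p\|_{Q(x,r)}$. Since $r\le1$ and $|y^\alpha|\le1$ for $y\in[-\frac12,\frac12]^n$,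
$$\|p\|_{Q(x,1)}\le\sum_\alpha|a_\alpha|\le C''r^{-dm}\|p\|_{Q(x,r)},\qquad\text{that is,}\qquad\|p\|_{Q(x,r)}\ge c\,r^{dm}\|p\|_{Q(x,1)} .$$
Apply this to $P$. Since $\|T\|_{Q(x,r)}\le\|T\|_{Q(x,1)}$, Step 1 yields $M_{Q(x,r)}\ge c\,r^{dm}M_{Q(x,1)}\ge c\,r^{dm}\rho(x)$. If $Q\in\mathcal G$ has center $x_Q$, then $c\,r^{dm}\rho(x_Q)\le8E/c_0$, and $r^{-dm}\le C''E^{dm/2}$. So Lemma 3 gives
$$N(E,H_\lambda)\le\#\{Q\in\mathcal Q_r:\rho(x_Q)\le C''E^{1+dm/2}\}. \tag{6}$$
By (3) the centers counted lie in a bounded set, so the count is finite. This holds for all $E\ge1$, hence for all $E>0$ by monotonicity, so $H_\lambda$ has discrete spectrum.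

**Step 4: $\rho$ grows at least like a power.** Assume (3). Recall that a set is semialgebraic if it is a finite union of sets given by finitely many real polynomial equations and inequalities, and that a function is semialgebraic if its graph is; for example, $t\mapsto\sqrt{1+t^2}$ is. By Tarski–Seidenberg, sets described with quantifiers over real variables from semialgebraic conditions are semialgebraic. As determinant and trace of Hermitian matrices, $P$ and $T$ are real-valued, so $\rho$ is semialgebraic. Let $f(t)=\min_{|x|=t}\rho(x)$ for $t\ge0$, positive by continuity and compactness. Its graph is the set of $(t,s)$ with $t\geq 0$ for which some $x$ with $|x|=t$ has $\rho(x)=s$, and every $y$ with $|y|=t$ has $\rho(y)\ge s$. So $f$ is semialgebraic. A positive semialgebraic function of one variable satisfies $f(t)\sim at^q$ as $t\to\infty$ with $a>0$, $q\in\mathbb Q$ (Puiseux; see Bochnak–Coste–Roy, *Real Algebraic Geometry*). By (3), $f\to\infty$, so $q>0$. For large $|x|$ we get $\rho(x)\ge\frac a2|x|^q$; on the remaining ball $\rho$ has a positive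 minimum. So for some $c_V>0$
$$\rho(x)\ge c_V(1+|x|)^q\qquad\text{for all }x .$$

**Step 5: count the cubes.** In (6) the centers now lie in a ball of radius $R=O(E^{(1+dm/2)/q})$. The centers form a translate of the lattice $r\mathbb Z^n$ (take $\mathcal Q_r$ to be the grid tiling), so at most $(2R/r+1)^n$ of them lie in that ball. Since $r^{-1}$ is a multiple of $E^{1/2}$ and $E\ge1$, this is $O(E^K)$ with
$$K=\frac n2+\frac nq\Big(1+\frac{dm}2\Big).$$
By (1), $N(E,H_V)\le d\,N(E,H_\lambda)\le C'E^K$ for $E\ge1$.

**Step 6: trace class.** We sum over the eigenvalues $\mu_k$ of $H_V$. Since $(1+\mu_k)^{-s}=\int_{\mu_k}^\infty s(1+E)^{-s-1}\,dE$,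
$$\sum_k(1+\mu_k)^{-s}=\int_0^\infty s(1+E)^{-s-1}N(E,H_V)\,dE .$$
Here $N(E,H_V)\le N(1,H_V)<\infty$ for $E\le1$ and $N(E,H_V)\le C'E^K$ for $E\ge1$, so the integral is finite for $s>K$. $\square$

## Taylor polynomials of a rotation: the constant must depend on the degree

The compactness argument in Lemma 1 used that the degree is bounded. The rotating potential of (2), approximated by polynomials, shows that this dependence cannot be removed.

**Proposition 5.** For $n\ge1$, $d\ge2$ the constant $C$ in Theorem 1 and in $\inf\sigma(H_V)\le C\inf\sigma(H_\lambda)$ cannot be chosen independent of $m$, even for real potentials.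

*Proof.* By Step 3 of the proof of Corollary 3, a constant valid in Theorem 1 is valid in $\inf\sigma(H_V)\le C\inf\sigma(H_\lambda)$. So suppose that the latter holds with one $C=C(n,d)$ for all $m$.

**Step 1: the potentials.** We make $\lambda$ small and exactly computable, while the matrix part approximates a rotation. Let $v_N(x_1)\in\mathbb R^2$ be the pair of degree-$N$ Taylor polynomials (at $0$) of $v(x_1)=(\cos x_1,\sin x_1)^T$. For $L>0$ put
$$V_N=\big(v_Nv_N^T\oplus I_{d-2}\big)+L^{-2}|x|^2I .$$
The $2\times2$ matrix $v_Nv_N^T$ has rank at most one and is non-negative, so the lowest eigenvalue of $V_N$ is $\lambda=L^{-2}|x|^2$. Thus $H_\lambda$ is a harmonic oscillator with $\inf\sigma(H_\lambda)=n/L$. By (a), $H_{V_N}$ has discrete spectrum. Let $\psi_N$ be a normalized ground state; by assumption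
$$q_{V_N}[\psi_N]=\inf\sigma(H_{V_N})\le\frac{Cn}L .$$

**Step 2: let $N\to\infty$ with $L$ fixed.** We want a limit function for the true rotation. Since $V_N\ge L^{-2}|x|^2I$, the $\psi_N$ are bounded in the form domain of the harmonic oscillator, which embeds compactly in $L^2$. So along a subsequence $\psi_N\to\psi$ in $L^2$ and weakly in $H^1$, and $\|\psi\|=1$. Let $V_\infty=vv^T\oplus I_{d-2}$. On each ball $B_R$, $V_N\to V_\infty+L^{-2}|x|^2I$ uniformly, so with the $L^2$ convergence
$$\int_{B_R}(V_\infty\psi,\psi)\,dx\le\int_{B_R}\big((V_\infty+L^{-2}|x|^2)\psi,\psi\big)\,dx=\lim\int_{B_R}(V_N\psi_N,\psi_N)\,dx ,$$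
while $\int|\nabla\psi|^2\le\liminf\int|\nabla\psi_N|^2$. Adding, $\int|\nabla\psi|^2+\int_{B_R}(V_\infty\psi,\psi)\le\liminf q_{V_N}[\psi_N]\le Cn/L$. With $R\to\infty$,
$$q_{V_\infty}[\psi]\le\frac{Cn}L .$$

**Step 3: the rotation forces a gap.** Components $3,\dots,d$ of $\psi$ contribute at least their norm squared to $q_{V_\infty}[\psi]$. The first two contribute at least $\frac14$ of their norm squared, by (2). So $q_{V_\infty}[\psi]\ge\frac14\|\psi\|^2=\frac14$.

**Step 4: contradiction.** Steps 2 and 3 give $\frac14\le Cn/L$ for every $L>0$, with $C$ independent of $L$. This is false for large $L$. $\square$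

So the equivalence of Corollary 2 holds for polynomial potentials of every size and every degree, with constants in Theorem 1 that are uniform for bounded degree. This uniformity is lost as the degree tends to infinity, consistently with fact (b).
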